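\title{Mixed Hodge polynomials of generic $\mathrm{PGL}_2$-character stacks of the punctured sphere}

\begin{abstract}
Consider the stack of $k$-tuples in $\mathrm{PGL}_2(\mathbb{C})$ with product $1$ that lie in prescribed generic regular semisimple conjugacy classes, $m\ge1$ of which consist of involutions. It carries rank one local systems $\mathcal{E}_A$ indexed by the subsets $A\subseteq\{1,\dots,m\}$. We compute the mixed Hodge polynomial of its compactly supported cohomology with coefficients in each $\mathcal{E}_A$ and show that it is given by a formula in modified Macdonald polynomials, as asked by Letellier and Scognamiglio. The stack is a finite quotient of a $\mathrm{GL}_2$-character variety $M$, and we determine the cohomology ring of $M$, its weight filtration, and the action of the finite group on the associated graded ring. The method is to view $M$ as a space of logarithmic connections on $\mathbb{P}^1$ and to stratify it holomorphically into affine-space bundles over projective spaces. We deduce a positive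 closed formula, the range of nonvanishing, curious Poincar\'e duality and curious hard Lefschetz for each $\mathcal{E}_A$.
\end{abstract}

\section{Introduction}

\subsection{The stack and its local systems}\label{ss:setting}

We work over $\mathbb{C}$, and cohomology has coefficients in $\mathbb{Q}$. For $x\in\mathbb{C}^*\setminus\{1\}$ let $C(x)\subset\mathrm{GL}_2$ be the conjugacy class of $\mathrm{diag}(1,x)$ and let $\mathcal{C}_x$ be its image in $\mathrm{PGL}_2$. The $\mathcal{C}_x$ are exactly the regular semisimple classes of $\mathrm{PGL}_2$, and $\mathcal{C}_x=\mathcal{C}_{x^{-1}}$. Fix $k\ge3$ and $x_1,\dots,x_k\in\mathbb{C}^*\setminus\{1\}$, and put $C_i=C(x_i)$, $[k]=\{1,\dots,k\}$ and $d=k-3$. The object of study is the quotient stack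
\[
\mathcal{M}_{\mathcal{C}}=\big[\{(\bar g_1,\dots,\bar g_k)\in\mathcal{C}_{x_1}\times\dots\times\mathcal{C}_{x_k}\ :\ \bar g_1\cdots\bar g_k=1\}/\mathrm{PGL}_2\big],
\]
which classifies the representations of the fundamental group of the $k$-punctured sphere in $\mathrm{PGL}_2$ with prescribed classes around the punctures.

We lift to $\mathrm{GL}_2$. Choose $\xi\in\mathbb{C}^*$ with $\xi^2=\prod_ix_i$. If $g_i\in C_i$ lifts $\bar g_i$, then $g_1\cdots g_k$ is a scalar matrix of determinant $\xi^2$, so the tuple $(g_i)$ lies in one of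
\[
X^{\pm}=\{(g_1,\dots,g_k)\in C_1\times\dots\times C_k\ :\ g_1\cdots g_k=\pm\xi I_2\}.
\]
We assume throughout that the classes are \emph{generic}: no product $\prod_ie_i$, with $e_i$ an eigenvalue of $C_i$, equals $\pm\xi$. Squaring shows that this is equivalent to
\begin{equation}\label{eq:generic}
\prod_{i\in S}x_i\neq\prod_{i\notin S}x_i\qquad\text{for every }S\subseteq[k].
\end{equation}
It says that both tuples $(C_1,\dots,C_k,\pm\xi^{-1}I_2)$ are generic in the sense of Hausel--Letellier--Rodriguez-Villegas. Then $\mathrm{PGL}_2$ acts freely on $X^\pm$ by simultaneous conjugation, and $M^\pm=X^\pm/\mathrm{PGL}_2$ are smooth varieties; see Lemma~\ref{lem:smooth}. We write $M=M^+$.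

How many lifts in $C(x)$ does an element of $\mathcal{C}_x$ have? If $g$ and $cg$ both have eigenvalues $1,x$, then $c=1$, or $c=x=-1$. So the lift is unique unless $x=-1$, when there are two lifts $\pm g$. We call $\mathcal{C}_{-1}$ the \emph{degenerate} class; it is the one for which the stabilizer in $\mathrm{PGL}_2$ has component group $\boldsymbol{\mu}_2=\{\pm1\}$. We assume that the number $m$ of degenerate classes is at least $1$, number the classes so that $x_i=-1$ exactly for $i\in[m]=\{1,\dots,m\}$, and let $y\in\boldsymbol{\mu}_2^m$ act on $X^+\sqcup X^-$ by $g_j\mapsto y_jg_j$ for $j\le m$. The element $y$ exchanges $X^+$ and $X^-$ if and only if $\prod_jy_j=-1$. The projection to $\mathrm{PGL}_2$ induces a $\boldsymbol{\mu}_2^m$-torsor $M^+\sqcup M^-\to\mathcal{M}_{\mathcal{C}}$, and consequently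
\[
\mathcal{M}_{\mathcal{C}}\cong[M/H_m],\qquad H_m=\{y\in\boldsymbol{\mu}_2^m\ :\ y_1\cdots y_m=1\},
\]
is a smooth connected Deligne--Mumford stack of dimension $2d$.

For $A\subseteq[m]$ let $\chi_A(y)=\prod_{j\in A}y_j$; these are all the characters of $\boldsymbol{\mu}_2^m$. Let $\mathcal{E}_A$ be the rank one local system on $\mathcal{M}_{\mathcal{C}}$ given by the $\chi_A$-isotypic part of the pushforward of the constant sheaf along the torsor. Then $H^j_c(\mathcal{M}_{\mathcal{C}},\mathcal{E}_A)$ is the $\chi_A$-isotypic component of $H^j_c(M^+\sqcup M^-)$, with the induced mixed Hodge structure, and the same holds for $H^j$. To know these groups for all $A$ is to know the cohomology of the $\mathrm{GL}_2$-character variety as a representation of the group of sign changes. With $W$ the weight filtration, put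
\begin{align*}
H_c(\mathcal{M}_{\mathcal{C}},\mathcal{E}_A;q,t)&=\sum_{i,j}\dim\mathrm{Gr}^W_iH^j_c(\mathcal{M}_{\mathcal{C}},\mathcal{E}_A)\,q^{i/2}t^j,\\
E(\mathcal{M}_{\mathcal{C}},\mathcal{E}_A;q)&=H_c(\mathcal{M}_{\mathcal{C}},\mathcal{E}_A;q,-1),\\
PH_c(\mathcal{M}_{\mathcal{C}},\mathcal{E}_A;q)&=\sum_j\dim\mathrm{Gr}^W_jH^j_c(\mathcal{M}_{\mathcal{C}},\mathcal{E}_A)\,q^{j/2}.
\end{align*}
The mixed Hodge polynomial $H_c$ records weight and degree, the $E$-polynomial forgets the degree up to parity, and $PH_c$ counts the pure part, where weight equals degree. For a variety $Y$ we define $E(Y;q)$ in the same way, with constant coefficients.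

\subsection{The functions $\mathbb{A}_l$ and the question}\label{ss:question}

Consider symmetric functions in $k$ sets of variables $\mathbf{x}_1,\dots,\mathbf{x}_k$ over $\mathbb{Q}(z,w)$, with the Hall pairing, for which the products $\prod_is_{\lambda_i}(\mathbf{x}_i)$ of Schur functions are orthonormal. For a partition $\lambda$ put
\[
\mathcal{H}_\lambda(z,w)=\prod_{s\in\lambda}\frac{1}{(z^{2a(s)+2}-w^{2l(s)})(z^{2a(s)}-w^{2l(s)+2})},
\]
where $a(s)$ and $l(s)$ are the arm and leg lengths of the box $s$. Only partitions of size at most $2$ matter here. The modified Macdonald polynomials of degree $2$ are $\tilde H_{(2)}(\mathbf{x};q,t)=s_2+qs_{11}$ and $\tilde H_{(1,1)}(\mathbf{x};q,t)=s_2+ts_{11}$. Set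
\[
\Omega_1=\mathcal{H}_{(1)}\prod_is_1(\mathbf{x}_i),\qquad
\Omega_2=\sum_{\lambda\in\{(2),(1,1)\}}\mathcal{H}_\lambda\prod_i\tilde H_\lambda(\mathbf{x}_i;z^2,w^2),
\]
and $L_2=\Omega_2-\tfrac12\Omega_1^2-\tfrac12\Psi_2(\Omega_1)$, where $\Psi_2$ sends the power sum $p_n(\mathbf{x}_i)$ to $p_{2n}(\mathbf{x}_i)$, $z$ to $z^2$ and $w$ to $w^2$. This $L_2$ is the part of multidegree $(2,\dots,2)$ of the plethystic logarithm of $\sum_\lambda\mathcal{H}_\lambda\prod_i\tilde H_\lambda(\mathbf{x}_i;z^2,w^2)$. For $0\le l\le k$ define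
\[
\mathbb{A}_l(z,w)=(-1)^l(z^2-1)(1-w^2)\Big\langle L_2,\ \prod_{i\le l}p_2(\mathbf{x}_i)\prod_{i>l}p_1(\mathbf{x}_i)^2\Big\rangle .
\]
(This is $(-1)^l\mathbb{H}_{\boldsymbol{\omega}}(z,w)$ for the genus $0$ multitype $\boldsymbol{\omega}$ with $l$ entries of type $(2,(1))$ and $k-l$ entries of type $(1,(1))(1,(1))$; we do not use this language.) Finally let $C_{m_1,m_2,l}$ be the coefficient of $x^l$ in $(1-x)^{m_1}(1+x)^{m_2}$.

The $E$-polynomials are known: for every $A\subseteq[m]$,
\begin{equation}\label{eq:E}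
E(\mathcal{M}_{\mathcal{C}},\mathcal{E}_A;q)=\frac{q^{k-3}}{2^{m-1}}\sum_{\substack{l=0\\ l\text{ even}}}^{m}C_{|A|,m-|A|,l}\,\mathbb{A}_l\Big(\frac1{\sqrt q},\sqrt q\Big).
\end{equation}
This formula sees the two-variable function $\mathbb{A}_l$ only on the curve $zw=1$, while the mixed Hodge polynomial also has two variables. The problem posed in \cite{LS} is whether, for every $A\subseteq[m]$,
\begin{equation}\label{eq:H}
H_c(\mathcal{M}_{\mathcal{C}},\mathcal{E}_A;q,t)=\frac{(qt^2)^{k-3}}{2^{m-1}}\sum_{\substack{l=0\\ l\text{ even}}}^{m}C_{|A|,m-|A|,l}\,\mathbb{A}_l\Big(\frac1{\sqrt q},-t\sqrt q\Big)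
\end{equation}
and, for the pure part,
\begin{equation}\label{eq:PH}
PH_c(\mathcal{M}_{\mathcal{C}},\mathcal{E}_A;q)=\frac{q^{k-3}}{2^{m-1}}\sum_{\substack{l=0\\ l\text{ even}}}^{m}C_{|A|,m-|A|,l}\,\mathbb{A}_l(0,\sqrt q).
\end{equation}
In \cite{LS} the prefactor of the second formula is written $(qt^2)^{k-3}$; since $PH_c$ is the pure part evaluated at $t=1$, it is $q^{k-3}$ here. At $t=-1$, \eqref{eq:H} becomes \eqref{eq:E}.

\subsection{Results}

\begin{theorem}\label{thm:main}
Formulas \eqref{eq:H} and \eqref{eq:PH} hold for every $A\subseteq[m]$.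
\end{theorem}

We deduce this from a description of the cohomology of $M$. For classes $u_1,\dots,u_k$ and $B\subseteq[k]$ write $u_B=\prod_{i\in B}u_i$.

\begin{theorem}\label{thm:ring}
There are classes $u_1,\dots,u_k,\alpha\in H^2(M)$ with $u_1^2=\dots=u_k^2=:\beta$ such that, for $0\le e\le d$, the monomials
\[
\alpha^a\beta^bu_B,\qquad a,b\ge0,\quad B\subseteq[k],\quad a+2b+|B|=e,
\]
form a basis of $H^{2e}(M)$. The odd cohomology and all $H^j(M)$ with $j>2d$ vanish. Equivalently,
\[
H^*(M)=\mathbb{Q}[\alpha,u_1,\dots,u_k]/(u_i^2-u_j^2,\ \text{polynomial degree}>d).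
\]
\end{theorem}

\begin{theorem}\label{thm:weights}
The classes $u_i$ have weight $2$. If $d\ge1$, then $\alpha$ has nonzero image $\bar\alpha$ in $\mathrm{Gr}^W_4H^2(M)$. The elements $\bar\alpha^a\beta^bu_B$ with $a+2b+|B|=e\le d$ and $2a+2b+|B|=w$ form a basis of $\mathrm{Gr}^W_{2w}H^{2e}(M)$. An element $y\in H_m$ acts on the ring $\mathrm{Gr}^WH^*(M)$ by $\bar\alpha\mapsto\bar\alpha$, $u_j\mapsto y_ju_j$ for $j\le m$, and $u_j\mapsto u_j$ for $j>m$.
\end{theorem}

Theorem~\ref{thm:compl} collects consequences: a closed formula with nonnegative coefficients, the exact range of nonvanishing, curious Poincar\'e duality and curious hard Lefschetz for each $\mathcal{E}_A$.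

\subsection{Method}

Section~\ref{sec:A} makes $\mathbb{A}_l$ explicit and shows that Theorems~\ref{thm:ring} and~\ref{thm:weights} imply Theorem~\ref{thm:main}. For Theorem~\ref{thm:ring} we use the Riemann--Hilbert correspondence to regard a point of $M$ as a logarithmic connection on a rank $2$ bundle of degree $1$ on $\mathbb{P}^1$ (Section~\ref{sec:conn}). Such a bundle has a unique line subbundle $L$ of maximal degree. The degree of $L$ and its position relative to the eigenlines of the residues cut $M$ into strata (Section~\ref{sec:coord}), each an affine-space bundle over a projective space. The strata give the Betti numbers. Their fundamental classes are multiples of Chern classes of tautological bundles, so the tautological classes generate $H^*(M)$, and the number of monomials equals the Betti number (Section~\ref{sec:strata}). The strata are holomorphic, but in general not algebraic, so they say nothing about weights. After Theorem~\ref{thm:ring}, however, only the weight of $\alpha$ is unknown, and the constant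 term of \eqref{eq:E} decides it (Section~\ref{sec:weights}). Section~\ref{sec:four} works out the argument for $k=4$.

Besides \eqref{eq:E} and the description of $\mathcal{M}_{\mathcal{C}}$ in \S\ref{ss:setting}, we use Luna's slice theorem, the Riemann--Hilbert correspondence for logarithmic connections on $\mathbb{P}^1$ \cite{Del}, Grauert's base change theorem, Cartan's Theorem B, and Deligne's theory of mixed Hodge structures. Each is recalled where it is used.

\section{What the formula predicts}\label{sec:A}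

\subsection{A closed form for $\mathbb{A}_l$}

Only even $l\le m$ occur in \eqref{eq:E}--\eqref{eq:PH}, and such an $l$ satisfies $l<k$. Indeed, $l=k$ would force $m=k$ even, and then $\prod_{i\in\emptyset}x_i=1=(-1)^k=\prod_{i\in[k]}x_i$, against \eqref{eq:generic}. Define integers $T_l(n)$ by the power series
\[
g_l(x)=\frac{(1-x)^l(1+x)^{k-l}}{1-x^2}=\sum_{n\ge0}T_l(n)x^n .
\]
Expanding the product gives, for any $S\subseteq[k]$ with $|S|=l$,
\begin{equation}\label{eq:T}
T_l(n)=\sum_{2b+|B|=n}(-1)^{|B\cap S|}\qquad(b\ge0,\ B\subseteq[k]).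
\end{equation}

\begin{lemma}\label{lem:A}
For $l$ even with $0\le l<k$,
\[
\mathbb{A}_l(z,w)=\sum_{n=0}^dT_l(n)\sum_{i+j=d-n}w^{2i}z^{2j}.
\]
\end{lemma}

\begin{proof}
From the definition, $\mathcal{H}_{(1)}^{-1}=(z^2-1)(1-w^2)$ and
\[
\mathcal{H}_{(2)}=\frac{\mathcal{H}_{(1)}}{(z^4-1)(z^2-w^2)},\qquad\mathcal{H}_{(1,1)}=\frac{\mathcal{H}_{(1)}}{(z^2-w^2)(1-w^4)}.
\]
Since $p_2=s_2-s_{11}$ and $p_1^2=s_2+s_{11}$, the pairings of $\tilde H_{(2)}$ with $p_2$ and $p_1^2$ are $1-z^2$ and $1+z^2$, those of $\tilde H_{(1,1)}$ are $1-w^2$ and $1+w^2$, and $\langle p_1^2,p_1^2\rangle=2$, $\langle p_1^2,p_2\rangle=0$. Write $f[z^2,w^2]=\frac{f(w^2)-f(z^2)}{w^2-z^2}$ for the divided difference. The term $\Omega_2$ contributes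
\[
\frac{(1-z^2)^l(1+z^2)^{k-l}}{(z^4-1)(z^2-w^2)}+\frac{(1-w^2)^l(1+w^2)^{k-l}}{(z^2-w^2)(1-w^4)}=-g_l[z^2,w^2]
\]
to $\mathbb{A}_l$. The term $\Psi_2(\Omega_1)$ is a multiple of $\prod_ip_2(\mathbf{x}_i)$ and contributes $0$ because $l<k$. The term $-\frac12\Omega_1^2=-\frac12\mathcal{H}_{(1)}^2\prod_ip_1(\mathbf{x}_i)^2$ contributes $0$ if $l>0$, and if $l=0$ it contributes
\[
-2^{k-1}\mathcal{H}_{(1)}=\frac{2^{k-1}}{(1-z^2)(1-w^2)}=2^{k-1}\Big(\frac1{1-x}\Big)[z^2,w^2].
\]
So $\mathbb{A}_l=-f[z^2,w^2]$, where $f=g_l=(1-x)^{l-1}(1+x)^{k-l-1}$ for $0<l<k$ and $f=\frac{(1+x)^{k-1}-2^{k-1}}{1-x}$ for $l=0$. In both cases $f=\sum_Nf_Nx^N$ is a polynomial of degree $d+1$, and $f_{d+1-n}=-T_l(n)$ for $0\le n\le d+1$. For $l>0$ this holds because $x^{d+1}f(1/x)=(-1)^{l-1}f(x)=-g_l(x)$. For $l=0$,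
\[
x^{d+1}f(1/x)=-\frac{(1+x)^{k-1}-2^{k-1}x^{k-1}}{1-x}
\]
agrees with $-g_0(x)=-\frac{(1+x)^{k-1}}{1-x}$ in degrees below $k-1=d+2$. Since $x^N[z^2,w^2]=\sum_{i+j=N-1}w^{2i}z^{2j}$, the substitution $N=d+1-n$ gives the lemma.
\end{proof}

Substituting $z^2=q^{-1}$, $w^2=qt^2$, $j=a$ and $i=d-n-a$ gives
\begin{equation}\label{eq:expand}
(qt^2)^d\,\mathbb{A}_l\Big(\frac1{\sqrt q},-t\sqrt q\Big)=\sum_{n=0}^dT_l(n)\sum_{a=0}^{d-n}q^{2d-n-2a}\,t^{2(2d-n-a)},
\end{equation}
and substituting $z=0$ keeps the terms with $a=0$: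
\begin{equation}\label{eq:expandpure}
q^d\mathbb{A}_l(0,\sqrt q)=\sum_{n=0}^dT_l(n)\,q^{2d-n}.
\end{equation}

\subsection{The formula as an average of traces}

For $y\in\boldsymbol{\mu}_2^m$ let $S(y)=\{j:y_j=-1\}$; then $y\in H_m$ if and only if $|S(y)|$ is even, and $\chi_A(y)=(-1)^{|A\cap S(y)|}$. Expanding $\prod_{j\in A}(1-x)\prod_{j\in[m]\setminus A}(1+x)$ gives
\begin{equation}\label{eq:C}
C_{|A|,m-|A|,l}=\sum_{S\subseteq[m],\ |S|=l}(-1)^{|A\cap S|}=\sum_{|S(y)|=l}\chi_A(y).
\end{equation}
Since $m\ge1$, the group $\boldsymbol{\mu}_2^m$ permutes the two pieces $M^\pm$ transitively with stabilizer $H_m$, so $\mathrm{Gr}^W_iH^j_c(M^+\sqcup M^-)$ is induced from the $H_m$-representation $\mathrm{Gr}^W_iH^j_c(M)$. By Frobenius reciprocity the multiplicity of $\chi_A$ in the former is that of $\chi_A|_{H_m}$ in the latter. As $|H_m|=2^{m-1}$,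
\begin{equation}\label{eq:avg}
H_c(\mathcal{M}_{\mathcal{C}},\mathcal{E}_A;q,t)=\frac1{2^{m-1}}\sum_{y\in H_m}\chi_A(y)\Phi_y,\qquad
\Phi_y=\sum_{i,j}\operatorname{tr}\big(y\mid\mathrm{Gr}^W_iH^j_c(M)\big)q^{i/2}t^j .
\end{equation}
By \eqref{eq:C}, the right side of \eqref{eq:H} is the same average with $\Phi_y$ replaced by \eqref{eq:expand} for $l=|S(y)|$. By \eqref{eq:T}, that polynomial is a sum over triples $(a,b,B)$ with $a+2b+|B|\le d$, each weighted by the sign $(-1)^{|B\cap S(y)|}$. Under Poincar\'e duality the term $q^{2d-w}t^{2(2d-e)}$ corresponds to a class of weight $2w$ in $H^{2e}(M)$, and here $e=a+2b+|B|$, $w=2a+2b+|B|$. This is how one guesses Theorems~\ref{thm:ring} and~\ref{thm:weights}: $k$ classes of degree $2$ and weight $2$ that change sign and have a common square, and one invariant class of degree $2$ and weight $4$.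

We also record what \eqref{eq:E} says about $M$. By \eqref{eq:C}, $\sum_{A\subseteq[m]}C_{|A|,m-|A|,l}$ equals $2^m$ for $l=0$ and $0$ for $l>0$. Summing \eqref{eq:E} over all $A$ therefore gives $E(M^+\sqcup M^-;q)=2q^d\mathbb{A}_0(q^{-1/2},q^{1/2})$. Since $M^+\cong M^-$, formula \eqref{eq:expand} at $t=-1$ yields
\begin{equation}\label{eq:EM}
E(M;q)=\sum_{n=0}^dT_0(n)\sum_{a=0}^{d-n}q^{2d-n-2a}.
\end{equation}

\begin{example}\label{ex:small}
For $k=3$, Lemma~\ref{lem:A} gives $\mathbb{A}_0=\mathbb{A}_2=1$, so the right side of \eqref{eq:H} is $1$ if $\chi_A|_{H_m}$ is trivial and $0$ otherwise, which is correct when $M$ is a point. For $k=4$ we have $T_0(1)=4$ and $T_2(1)=0$, so $\mathbb{A}_0=z^2+w^2+4$ and $\mathbb{A}_2=z^2+w^2$. Then $E(M;q)=1+4q+q^2$, and the prediction is $\Phi_1=t^2+4qt^2+q^2t^4$. If $m=2$, the right side of \eqref{eq:H} is $t^2+2qt^2+q^2t^4$ for $A=\emptyset$ and $A=\{1,2\}$, dual to $\bar\alpha,u_3,u_4,1$, and it is $2qt^2$ for $|A|=1$, dual to $u_1,u_2$.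
\end{example}

\subsection{Theorems~\ref{thm:ring} and~\ref{thm:weights} imply Theorem~\ref{thm:main}}

We recall what we need from Deligne's theory. A mixed Hodge structure on a finite-dimensional $\mathbb{Q}$-vector space includes an increasing weight filtration $W$, and $\mathbb{Q}(-r)$ is the one-dimensional structure of weight $2r$ and type $(r,r)$.
\begin{itemize}
\item[(W1)] For a variety $Y$, the groups $H^j(Y)$ and $H^j_c(Y)$ carry mixed Hodge structures. Cup products and pullbacks along algebraic automorphisms are morphisms. Morphisms are strict, so $\mathrm{Gr}^W$ is an exact functor.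
\item[(W2)] If $Y$ is smooth, the weights of $H^j(Y)$ lie in $[j,2j]$, and the first Chern class of an algebraic line bundle has weight $2$ and type $(1,1)$.
\item[(W3)] If $Y$ is smooth and connected of dimension $N$, then $H^j(Y)\otimes H_c^{2N-j}(Y)\to H^{2N}_c(Y)=\mathbb{Q}(-N)$ is a perfect pairing of mixed Hodge structures.
\item[(W4)] A one-dimensional mixed Hodge structure over $\mathbb{Q}$ is $\mathbb{Q}(-r)$ for some $r$, by Hodge symmetry.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Theorem~\ref{thm:ring}, $H^0(M)=\mathbb{Q}$, so $M$ is connected. The group $H_m$ acts by holomorphic automorphisms, which preserve the orientation, so it acts trivially on $H^{4d}_c(M)$. By (W3), $\mathrm{Gr}^W_{4d-2w}H_c^{4d-2e}(M)$ is the $H_m$-dual of $\mathrm{Gr}^W_{2w}H^{2e}(M)$, and since $y=y^{-1}$ the trace of $y$ is the same on both. Let $y\in H_m$, $S=S(y)$, $l=|S|$. By Theorem~\ref{thm:weights}, $y$ multiplies $\bar\alpha^a\beta^bu_B$ by $(-1)^{|B\cap S|}$. With $n=2b+|B|$ this monomial has $e=a+n$ and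 $w=2a+n$, so by \eqref{eq:T}
\[
\Phi_y=\sum_{a+2b+|B|\le d}(-1)^{|B\cap S|}q^{2d-n-2a}t^{2(2d-n-a)}=\sum_{n=0}^dT_l(n)\sum_{a=0}^{d-n}q^{2d-n-2a}t^{2(2d-n-a)} .
\]
As $l<k$, this is \eqref{eq:expand}. Inserting it in \eqref{eq:avg} and grouping the $y$ by $l$ with \eqref{eq:C} gives \eqref{eq:H}. A term has weight equal to its degree if and only if $2d-n-2a=2d-n-a$, that is, $a=0$. At $t=1$ these terms sum to \eqref{eq:expandpure}, and the same average gives \eqref{eq:PH}.
\end{proof}

\section{The universal logarithmic connection}\label{sec:conn}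

The classes $u_j$ will come from the eigenlines of the matrices $g_j$, which form algebraic line bundles. By (W2) a class of weight $4$ in $H^2(M)$ cannot arise in this way. We obtain $\alpha$ from a rank $2$ bundle on $M\times\mathbb{P}^1$, built by extending the tautological flat bundle across the punctures; this construction is holomorphic, not algebraic.

\subsection{Normalization}

Choose $\xi_i$ with $\xi_i^2=x_i$ and $\prod_i\xi_i=\xi$, changing the sign of one $\xi_i$ if necessary. Replacing $g_i$ by $\xi_i^{-1}g_i$ commutes with conjugation and sign changes and identifies $X^+$ with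
\[
X=\{(g_i)\in\mathrm{SL}_2^k\ :\ g_i\text{ is conjugate to }\mathrm{diag}(\xi_i,\xi_i^{-1}),\ g_1\cdots g_k=1\}.
\]
Here $\xi_i^2\ne1$. If $\prod_i\xi_i^{\epsilon_i}=1$ with $\epsilon_i=\pm1$, squaring contradicts \eqref{eq:generic}. Hence
\begin{equation}\label{eq:xi}
\prod_i\xi_i^{\epsilon_i}\ne1\qquad\text{for all }\epsilon\in\{\pm1\}^k .
\end{equation}

\begin{lemma}\label{lem:smooth}
No tuple in $X$ has an invariant line. The variety $X$ is smooth and affine, $X\to M$ is a principal $\mathrm{PGL}_2$-bundle that is locally trivial in the \'etale topology, and $M$ is smooth of pure dimension $2d$.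
\end{lemma}

\begin{proof}
On an invariant line $g_i$ acts by some $\xi_i^{\epsilon_i}$, and the product is $1$, against \eqref{eq:xi}. By Schur's lemma only scalars commute with all $g_i$, so the stabilizers in $\mathrm{PGL}_2$ are trivial. The class of $g_i$ is the closed surface $\operatorname{tr}=\xi_i+\xi_i^{-1}$ in $\mathrm{SL}_2$, so $X$ is affine. It is the fiber over $1$ of the multiplication map from the product of the classes to $\mathrm{SL}_2$, whose differential at $(g_i)\in X$ has image $\sum_i\mathrm{Ad}(g_1\cdots g_{i-1})(1-\mathrm{Ad}\,g_i)\mathfrak{sl}_2$. If $v\in\mathfrak{sl}_2$ is orthogonal to this image for the trace form, then $\mathrm{Ad}(g_1\cdots g_{i-1})^{-1}v$ is fixed by $\mathrm{Ad}\,g_i$ for all $i$. By induction on $i$, $v$ commutes with every $g_i$, so $v=0$. Thus $X$ is smooth of pure dimension $2k-3$. All orbits have dimension $3$, so all are closed. Luna's slice theorem implies that when a reductive group acts on an affine variety with closed orbits and trivial stabilizers, the quotient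 map is an \'etale-locally trivial principal bundle. So $M$ is smooth of pure dimension $2k-6$.
\end{proof}

Consequently $\mathrm{PGL}_2$-equivariant vector bundles on $X$ or $X\times\mathbb{P}^1$, algebraic or holomorphic, descend to $M$ or $M\times\mathbb{P}^1$. If \eqref{eq:xi} fails for some $\epsilon$, the diagonal tuple $(\mathrm{diag}(\xi_i^{\epsilon_i},\xi_i^{-\epsilon_i}))$ lies in $X$ and is fixed by a torus, so the lemma fails.

\subsection{Logarithmic connections on $\mathbb{P}^1$}\label{ss:log}

Let $\tau$ be the coordinate on $\mathbb{A}^1\subset\mathbb{P}^1$, fix distinct points $\tau_1,\dots,\tau_k\in\mathbb{A}^1$, and put $D=\sum_i\tau_i$ and $\Sigma=\mathbb{P}^1\setminus D$. A logarithmic connection on a holomorphic bundle $V$ on $\mathbb{P}^1$ is a $\mathbb{C}$-linear map $\nabla\colon V\to V\otimes\Omega^1(D)$ satisfying the Leibniz rule. Its residue at $\tau_i$ is an endomorphism of the fiber $V_{\tau_i}$. We trivialize $\mathcal{O}(r)$ over $\mathbb{A}^1$ so that $\tau^r$ is a frame near $\infty$; global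 sections are then the polynomials of degree at most $r$. The operator $d+\sum_i\theta_i\frac{d\tau}{\tau-\tau_i}$ sends $\tau^r$ to $\big(\frac{r}{\tau}+\sum_i\frac{\theta_i}{\tau-\tau_i}\big)\tau^rd\tau$, and this form is regular at $\infty$ if and only if $r+\sum_i\theta_i=0$. So:
\begin{itemize}
\item[(L1)] A logarithmic connection on $\mathcal{O}(r)$ with residues $\theta_i$ exists if and only if $\sum_i\theta_i=-r$, and then it is $d+\sum_i\theta_i\frac{d\tau}{\tau-\tau_i}$. Applied to $\det V$, this gives $\deg V=-\sum_i\operatorname{tr}\operatorname{Res}_{\tau_i}\nabla$.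
\end{itemize}
Fix a base point $*\in\Sigma$ and generators $\gamma_j$ of $\pi_1(\Sigma,*)$ with $\gamma_1\cdots\gamma_k=1$, each consisting of a path from $*$ to a small disc $\mathbb{D}_j\ni\tau_j$, a positive loop in $\mathbb{D}_j^*=\mathbb{D}_j\setminus\{\tau_j\}$, and the path back. Paths are composed so that parallel transport is a homomorphism. If $\nabla e=\mu\,e\,\frac{d\tau}{\tau-\tau_j}$, the flat multiples of $e$ are those of $(\tau-\tau_j)^{-\mu}e$, and their monodromy is $e^{-2\pi i\mu}$. We use the Riemann--Hilbert correspondence in the following form \cite{Del}.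
\begin{itemize}
\item[(L2)] Fix numbers $\nu_j^\pm$ with $\nu_j^+-\nu_j^-\notin\mathbb{Z}$. A rank $2$ logarithmic connection whose residue at $\tau_j$ has eigenvalues $\nu_j^\pm$ has near $\tau_j$ a frame $e^+,e^-$ with $\nabla e^\pm=\nu_j^\pm e^\pm\frac{d\tau}{\tau-\tau_j}$. Monodromy is a bijection from the isomorphism classes of such connections to the conjugacy classes of representations $\pi_1(\Sigma,*)\to\mathrm{GL}_2$ in which $\gamma_j$ has eigenvalues $e^{-2\pi i\nu_j^\pm}$.
\end{itemize}

\subsection{The bundles $E^\mu$}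

A point $(g_i)\in X$ is a representation $\gamma_j\mapsto g_j$. With $\tilde\Sigma$ the universal cover, $\mathbb{L}=(X\times\tilde\Sigma\times\mathbb{C}^2)/\pi_1(\Sigma,*)$ is a holomorphic family of rank $2$ local systems on $\Sigma$ parametrized by $X$, with fiber $\mathbb{C}^2$ at $*$. The group $\mathrm{GL}_2$ acts on $\mathbb{L}$ over its conjugation action on $X$, and scalars act with weight $1$. Let $\ell_j^\pm\subset X\times\mathbb{C}^2$ be the eigenline bundle of $g_j$ for the eigenvalue $\xi_j^{\pm1}$; it is defined because $\xi_j\ne\xi_j^{-1}$, it is algebraic and $\mathrm{GL}_2$-equivariant, and scalars act on it with weight $1$. Transporting along the path to $\mathbb{D}_j$, we have over $X\times\mathbb{D}_j^*$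
\[
\mathbb{L}=\ell_j^+\boxtimes\mathbb{K}_j^+\oplus\ell_j^-\boxtimes\mathbb{K}_j^-,
\]
where $\mathbb{K}_j^\pm$ is a rank one local system on $\mathbb{D}_j^*$ with monodromy $\xi_j^{\pm1}$.

Call $\mu=(\mu_j^\pm)$ \emph{admissible} if $e^{-2\pi i\mu_j^\pm}=\xi_j^{\pm1}$ for all $j$. Extend the flat line bundle of $\mathbb{K}_j^\pm$ over $\tau_j$ by a frame $e$ with $\nabla e=\mu_j^\pm e\,\frac{d\tau}{\tau-\tau_j}$; such a frame is unique up to a constant, and we call $\mu_j^\pm$ the exponent of the extension. This gives a $\mathrm{GL}_2$-equivariant holomorphic bundle $\tilde E^\mu$ on $X\times\mathbb{P}^1$ with a relative logarithmic connection, that is, an $\mathcal{O}_X$-linear map $\tilde E^\mu\to\tilde E^\mu\otimes\Omega^1(D)$ with the Leibniz rule in the $\mathbb{P}^1$ direction. To descend it we must cancel the action of scalars. They act trivially on $\tilde E^\mu\otimes(\ell_k^-)^{-1}$, which therefore descends to a rank $2$ bundle $E^\mu$ on $M\times\mathbb{P}^1$ with a relative logarithmic connection. Let $l_j^\pm$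 be the line bundle on $M$ obtained from $\ell_j^\pm\otimes(\ell_k^-)^{-1}$; thus $l_k^-$ is trivial. The frames $e$ give
\begin{equation}\label{eq:fiber}
E^\mu|_{M\times\tau_j}=l_j^+\oplus l_j^-,
\end{equation}
and the residue acts on $l_j^\pm$ by $\mu_j^\pm$.

Each $\mu_j^++\mu_j^-$ is an integer that can be shifted at will. Fix an admissible $\nu$ with $\sum_j(\nu_j^++\nu_j^-)=-1$ and put $E=E^\nu$. We have $\nu_j^+-\nu_j^-\notin\mathbb{Z}$ because $\xi_j^2\ne1$. For $\rho\in M$ let $(E_\rho,\nabla_\rho)$ be the restriction to $\{\rho\}\times\mathbb{P}^1$. It has degree $1$ by (L1), it has no $\nabla_\rho$-invariant line subbundle by Lemma~\ref{lem:smooth}, and by (L2) $\rho\mapsto(E_\rho,\nabla_\rho)$ is a bijection from $M$ to the isomorphism classes of rank $2$ logarithmic connections with residue eigenvalues $\nu_j^\pm$. The reason for choosing odd degree appears in Section~\ref{sec:coord}.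

\subsection{Tautological classes}

Let $\omega\in H^2(\mathbb{P}^1)$ be the class of a point. Every class on $M\times\mathbb{P}^1$ is uniquely $\kappa'+\kappa''\omega$ with $\kappa',\kappa''\in H^*(M)$, its K\"unneth components, and $\kappa'$ is the restriction to $M\times\{\tau\}$ for any $\tau\in\mathbb{P}^1$. For a rank $2$ bundle $G$ on $M\times\mathbb{P}^1$ put $\Delta(G)=c_1(G)^2-4c_2(G)=4\,\mathrm{ch}_2(G)-c_1(G)^2$. In terms of Chern roots it is the square of their difference, so it does not change when $G$ is tensored by a line bundle. Define $\alpha(G)=-\frac12\Delta(G)''\in H^2(M)$, and set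
\[
v_j^\pm=c_1(l_j^\pm),\qquad u_j=v_j^+-v_j^-,\qquad\alpha=\alpha(E).
\]
By \eqref{eq:fiber}, $\Delta(E)'=u_j^2$ for every $j$. This is the relation $u_1^2=\dots=u_k^2=:\beta$, and $\Delta(E)=\beta-2\alpha\omega$. Also $c_1(E)'=v_j^++v_j^-$ for every $j$, and for $j=k$ this is $u_k$ because $v_k^-=0$. Hence $c_1(E)=u_k+\omega$ and $v_j^\pm=\frac12(u_k\pm u_j)$.

Let $\mathcal{T}\subseteq H^*(M)$ be the subring generated by $u_1,\dots,u_k,\alpha$. It is spanned by the monomials $\alpha^a\beta^bu_B$. It contains the $v_j^\pm$ and the K\"unneth components of $c_1(E)$ and $\Delta(E)$, hence those of $\mathrm{ch}(E)$.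

\subsection{Elementary modifications and index bundles}

We will detect the position of a line subbundle of $E_\rho$ at the punctures by asking whether a modified bundle has a section, and we need the Chern classes of the bundles that compute these sections. Let $\iota_j\colon M\times\tau_j\hookrightarrow M\times\mathbb{P}^1$ be the inclusion.

\begin{lemma}\label{lem:mod}
Let $G$ be a holomorphic bundle on $M\times\mathbb{P}^1$, let $G|_{M\times\tau_j}\to l$ be a surjection onto a line bundle with kernel $l'$, and let $G_1=\ker(G\to\iota_{j*}l)$. Then $G_1$ is a bundle, $(G_1)_\rho$ is the sheaf of sections of $G_\rho$ whose value at $\tau_j$ lies in $l'_\rho$, and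
\[
\mathrm{ch}(G_1)=\mathrm{ch}(G)-e^{c_1(l)}\omega .
\]
If $G$ has rank $2$, then $\alpha(G_1)=\alpha(G)+c_1(l)-c_1(l')$.
\end{lemma}

\begin{proof}
Near a point of $M\times\tau_j$ choose a frame $e_1,e_2,\dots$ of $G$ such that $e_2,\dots$ restrict to a frame of $l'$. Then $(\tau-\tau_j)e_1,e_2,\dots$ is a frame of $G_1$, which proves the first two claims. Let $\widehat G$ be the fiber product of $G$ and $l\boxtimes\mathcal{O}$ over $\iota_{j*}l$. It fits into exact sequences
\[
0\to l\boxtimes\mathcal{O}(-\tau_j)\to\widehat G\to G\to0,\qquad0\to G_1\to\widehat G\to l\boxtimes\mathcal{O}\to0 .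
\]
By the first, $\widehat G$ is a bundle with $\mathrm{ch}(\widehat G)=\mathrm{ch}(G)+e^{c_1(l)}(1-\omega)$, and the second gives the formula. In rank $2$, with $v=c_1(l)$ and $v'=c_1(l')$, we get $c_1(G_1)=c_1(G)-\omega$ and $\mathrm{ch}_2(G_1)=\mathrm{ch}_2(G)-v\omega$. Since $c_1(G)\omega=(v+v')\omega$, it follows that $\Delta(G_1)=\Delta(G)-4v\omega+2(v+v')\omega=\Delta(G)-2(v-v')\omega$.
\end{proof}

For $J\subseteq[k]$ let $E^J\subseteq E$ be the subsheaf of sections whose value at $\tau_j$ lies in $l_j^-$ for all $j\in J$. Applying Lemma~\ref{lem:mod} at each $\tau_j$ with $l=l_j^+$ and $l'=l_j^-$, we see that $E^J$ is a bundle with $\mathrm{ch}(E^J)=\mathrm{ch}(E)-\sum_{j\in J}e^{v_j^+}\omega$. So the K\"unneth components of $\mathrm{ch}(E^J(-r))$ lie in $\mathcal{T}$ for all $r\in\mathbb{Z}$.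

Grauert's theorem says the following. Let $\mathcal{S}$ be a reduced complex space, $\mathrm{pr}\colon\mathcal{S}\times\mathbb{P}^1\to\mathcal{S}$ the projection, and $G$ a holomorphic vector bundle on $\mathcal{S}\times\mathbb{P}^1$. If $\rho\mapsto h^i(G_\rho)$ is constant, then $R^i\mathrm{pr}_*G$ is a vector bundle with fiber $H^i(G_\rho)$ at $\rho$. In particular, if every $G_\rho$ is a sum of copies of $\mathcal{O}(r)$, then $G\cong G_0\boxtimes\mathcal{O}(r)$ with $G_0=\mathrm{pr}_*G(-r)$. We also use that every holomorphic bundle on $\mathbb{P}^1$ is a direct sum of line bundles.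

\begin{lemma}\label{lem:index}
Let $F$ be a holomorphic bundle on $M\times\mathbb{P}^1$ of constant fiber degree and let $R\ge1$ satisfy $H^1(F_\rho(R-1))=0$ for all $\rho$. Let $R\infty$ be the $R$-fold point at $\infty$ and consider the restriction map
\[
\Lambda\colon K^0=\mathrm{pr}_*F(R\infty)\longrightarrow K^1=\mathrm{pr}_*\big(F(R\infty)|_{M\times R\infty}\big).
\]
Then $K^0$ and $K^1$ are vector bundles, the kernel and cokernel of $\Lambda$ on the fibers at $\rho$ are $H^0(F_\rho)$ and $H^1(F_\rho)$, and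
\[
\mathrm{ch}(K^1)=R\,\mathrm{ch}(F)',\qquad\mathrm{ch}(K^0)-\mathrm{ch}(K^1)=\mathrm{ch}(F)'+\mathrm{ch}(F)''.
\]
In particular $\{\rho:h^0(F_\rho)\ge1\}$ is a closed analytic subset of $M$.
\end{lemma}

\begin{proof}
Put $G=F(R\infty)$. All summands of $G_\rho$ have degree at least $0$, so $G_\rho$ is globally generated, $H^1(G_\rho)=0$, and $h^0(G_\rho)=\chi(G_\rho)$ is constant. So $K^0$ is a bundle with fibers $H^0(G_\rho)$. Filtering by order of vanishing at $\infty$ shows that $K^1$ is an iterated extension of $R$ copies of $F|_{M\times\infty}$, which gives $\mathrm{ch}(K^1)$. The statement on fibers is the cohomology sequence of $0\to F_\rho\to G_\rho\to G_\rho|_{R\infty}\to0$, and the locus where $\Lambda$ is not injective is cut out by minors. The kernel of the surjection $\mathrm{pr}^*K^0\to G$ is a bundle whose restriction to each fiber has $H^0=H^1=0$, because $H^0(G_\rho)\otimes\mathcal{O}\to G_\rho$ is bijective on $H^0$ and $H^1(\mathcal{O})=0$. So it is fiberwise a sum of copies of $\mathcal{O}(-1)$ and equals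 $G_0\boxtimes\mathcal{O}(-1)$ for a bundle $G_0$ on $M$. Then $\mathrm{ch}(G)=\mathrm{ch}(K^0)-\mathrm{ch}(G_0)(1-\omega)$, whence $\mathrm{ch}(K^0)=\mathrm{ch}(G)'+\mathrm{ch}(G)''$. Finally $\mathrm{ch}(G)=\mathrm{ch}(F)(1+R\omega)$ gives $\mathrm{ch}(G)'=\mathrm{ch}(F)'$ and $\mathrm{ch}(G)''=\mathrm{ch}(F)''+R\,\mathrm{ch}(F)'$.
\end{proof}

Chern classes are rational polynomials in the components of $\mathrm{ch}$. So if the K\"unneth components of $\mathrm{ch}(F)$ lie in $\mathcal{T}$, then so do all components of $c(K^1-K^0):=c(K^1)c(K^0)^{-1}$.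

\section{The maximal line subbundle}\label{sec:coord}

\subsection{Definition of the strata}

As $\deg E_\rho=1$, we have $E_\rho\cong V_b:=\mathcal{O}(b+1)\oplus\mathcal{O}(-b)$ for a unique $b\ge0$, the \emph{type} of $\rho$. Since $\operatorname{Hom}(\mathcal{O}(b+1),V_b)=\mathbb{C}$, there is a unique subbundle $L\cong\mathcal{O}(b+1)$; put $Q=E_\rho/L\cong\mathcal{O}(-b)$. This is where odd degree is used: in degree $0$ the trivial bundle has no distinguished line subbundle. The composite $L\to E_\rho\otimes\Omega^1(D)\to Q\otimes\Omega^1(D)$ induced by $\nabla_\rho$ is $\mathcal{O}$-linear by the Leibniz rule. It is a section $\phi$ of a line bundle of degree $-b-(b+1)+(k-2)$, that is, of $\mathcal{O}(n_b)$ with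
\[
n_b=d-2b .
\]
If $\phi=0$, then $L$ is $\nabla_\rho$-invariant, which is impossible. So $\phi\ne0$ and $0\le b\le d/2$.

This bound lets us apply Lemma~\ref{lem:index} to $F=E^J(-r)$ with any large $R$. Indeed $E_\rho(-D)\subseteq E^J_\rho$ with torsion cokernel, so $H^1(F_\rho(R-1))$ is a quotient of $H^1(E_\rho(-D)(R-1-r))$, which vanishes for $R\ge r+d+k$.

Let $M^{(b)}$ be the set of points of type $b$, and define $M^{(\le b)}$, $M^{(<b)}$ in the evident way. The complement of $M^{(<b)}$ is $\{h^0(E_\rho(-b-1))\ge1\}$, which is closed analytic by Lemma~\ref{lem:index}; so $M^{(<b)}$ and $M^{(\le b)}$ are open. The point $[\phi]\in\mathbb{P}^{n_b}$ is a first coordinate on $M^{(b)}$. The remaining coordinates will describe the eigenlines $l_j^-$ relative to $L$, and they degenerate when $l_j^-=L_{\tau_j}$. For $\rho\in M^{(b)}$ we therefore put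
\[
J(\rho)=\{j\ :\ L_{\tau_j}=l_j^-\}.
\]
For $j\in J(\rho)$ the residue preserves $L_{\tau_j}$, so $\phi(\tau_j)=0$; hence $|J(\rho)|\le n_b$. Define
\[
Z_{b,J}=\{\rho\in M^{(b)}:J(\rho)=J\},\qquad U_{b,s}=M^{(<b)}\cup\{\rho\in M^{(b)}:|J(\rho)|\le s\}.
\]

\begin{lemma}\label{lem:open}
Let $\rho\in M^{(\le b)}$ and $F=E^J(-b-1)$. Then $h^0(F_\rho)=1$ if $\rho\in M^{(b)}$ and $J\subseteq J(\rho)$, and $h^0(F_\rho)=0$ otherwise. The set $U_{b,s}$ is open. For $|J|=s$ the set $Z_{b,J}$ is closed analytic in $U_{b,s}$ and equals $\{\rho\in U_{b,s}:h^0(F_\rho)\ge1\}$. The complement in $U_{b,s}$ of $\bigsqcup_{|J|=s}Z_{b,J}$ is $U_{b,s-1}$ if $s>0$ and $M^{(<b)}$ if $s=0$.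
\end{lemma}

\begin{proof}
A section of $F_\rho$ is a map $\mathcal{O}(b+1)\to E_\rho$ with values in $l_j^-$ at $\tau_j$ for $j\in J$. A nonzero map $\mathcal{O}(b+1)\to E_\rho$ exists only in type $b$, and is then an isomorphism onto $L$, unique up to scalar. This proves the first claim, so $\{\rho\in M^{(b)}:J\subseteq J(\rho)\}$ is closed analytic in $M^{(\le b)}$ by Lemma~\ref{lem:index}. Removing these sets for $|J|=s+1$ from $M^{(\le b)}$ leaves $U_{b,s}$, and for $|J|=s$ the intersection with $U_{b,s}$ is $Z_{b,J}$. The last claim is the definition.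
\end{proof}

\subsection{Coordinates on connections}\label{ss:coord}

The set $M^{(b)}$ is the quotient by $\operatorname{Aut}(V_b)$ of the set of logarithmic connections on $V_b$ with residue eigenvalues $\nu_i^\pm$. Let $P=\prod_i(\tau-\tau_i)$. The form $d\tau/P$ is a section of $\Omega^1(D)\cong\mathcal{O}(k-2)$ vanishing only at $\infty$, so the sections of $\mathcal{O}(r)\otimes\Omega^1(D)$ are $d\tau/P$ times polynomials of degree at most $r+k-2$. The diagonal entries of a connection on $V_b$ are connections on the summands, and the off-diagonal entries are $\mathcal{O}$-linear. By (L1), the connections on $V_b$ whose residues have traces $\nu_i^++\nu_i^-$ are exactly the operators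
\begin{equation}\label{eq:matrix}
d+\begin{pmatrix}\sum_i\frac{\theta_i}{\tau-\tau_i}&\psi/P\\[2pt]\phi/P&\sum_i\frac{\nu_i^++\nu_i^--\theta_i}{\tau-\tau_i}\end{pmatrix}d\tau
\end{equation}
with $\sum_i\theta_i=-(b+1)$, $\deg\phi\le n_b$ and $\deg\psi\le2b+k-1$. Put $\phi_i=\phi(\tau_i)/P'(\tau_i)$ and $\psi_i=\psi(\tau_i)/P'(\tau_i)$. The residue at $\tau_i$ is $\left(\begin{smallmatrix}\theta_i&\psi_i\\\phi_i&\nu_i^++\nu_i^--\theta_i\end{smallmatrix}\right)$. Its trace is right, so it has eigenvalues $\nu_i^\pm$ if and only if it has an eigenvector for $\nu_i^-$, and the eigenline $l_i^-$ is then unique. There are two cases.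
\begin{itemize}
\item[(a)] $l_i^-$ is spanned by $(1,0)$, that is, $i\in J(\rho)$. This holds if and only if $\phi_i=0$ and $\theta_i=\nu_i^-$, with $\psi_i$ arbitrary.
\item[(b)] $l_i^-$ is spanned by $(\eta_i,1)$ for a unique $\eta_i\in\mathbb{C}$, the \emph{slope}. The two rows of the eigenvector equation read
\begin{equation}\label{eq:slope}
\theta_i=\nu_i^++\phi_i\eta_i,\qquad\psi_i=-\eta_i(\theta_i-\nu_i^-).
\end{equation}
Here $\phi_i$ and $\eta_i$ are arbitrary, and they determine $\theta_i$ and $\psi_i$.
\end{itemize}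
So a connection with $J(\rho)=J$ is given by $\phi$, $\psi$ and $(\eta_i)_{i\notin J}$ such that $\phi$ vanishes at $\tau_j$ for $j\in J$, the values $\psi_i$ for $i\notin J$ are given by \eqref{eq:slope}, and $\sum_i\theta_i=-(b+1)$. The last condition reads
\begin{equation}\label{eq:kappa}
\sum_{i\notin J}\phi_i\eta_i=\kappa,\qquad\kappa=\kappa_{b,J}=-(b+1)-\sum_{j\in J}\nu_j^--\sum_{i\notin J}\nu_i^+ .
\end{equation}
We have $\kappa\ne0$, because $e^{2\pi i\kappa}=\prod_{j\in J}\xi_j^{-1}\prod_{i\notin J}\xi_i\ne1$ by \eqref{eq:xi}.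

An automorphism $g$ of $V_b$ acts by $\nabla\mapsto g\nabla g^{-1}$. It conjugates the residue at $\tau_i$ by $g(\tau_i)$ and so moves $l_i^-$ by $g(\tau_i)$. Every $g$ is a product of a scalar, which acts trivially, an element $\mathrm{diag}(1,c)$ with $c\in\mathbb{C}^*$, and a unipotent element $\left(\begin{smallmatrix}1&f\\0&1\end{smallmatrix}\right)$ with $\deg f\le2b+1$. The element $\mathrm{diag}(1,c)$ fixes the $\theta_i$ and sends $(\phi,\psi,\eta_i)$ to $(c\phi,c^{-1}\psi,c^{-1}\eta_i)$. The unipotent element acts trivially on $L$ and $Q$, so it fixes $\phi$, and it sends $\eta_i$ to $\eta_i+f(\tau_i)$. A polynomial of degree at most $2b+1$ is determined by arbitrary values at $2b+2$ points. Hence for any $I_0\subseteq[k]\setminus J$ with $|I_0|=2b+2$ exactly one $f$ achieves $\eta_i=0$ for all $i\in I_0$, and $\mathrm{diag}(1,c)$ preserves this normalization. So $Z_{b,J}$ is the quotient by $\mathbb{C}^*$ of the set of normalized data.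

\section{Four punctures}\label{sec:four}

Let $k=4$, so $d=1$ and $M$ is a surface. Only $b=0$ occurs: $E_\rho\cong\mathcal{O}(1)\oplus\mathcal{O}$, $\deg\phi\le1$, $\deg\psi\le3$, $\deg f\le1$, and $|J(\rho)|\le1$. We take for granted that the bijections below are biholomorphic, which is part of Proposition~\ref{prop:strata}.

\emph{The open stratum $J=\emptyset$.} Normalize $\eta_1=\eta_2=0$. The linear polynomial $\phi$ is determined by $(\phi_3,\phi_4)$, and the cubic $\psi$ by its four values \eqref{eq:slope}. So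
\[
Z_{0,\emptyset}=\{(\phi_3,\phi_4,\eta_3,\eta_4):\phi_3\eta_3+\phi_4\eta_4=\kappa\}/\mathbb{C}^* ,
\]
and the map to $[\phi_3:\phi_4]$ makes it a $\mathbb{C}$-bundle over $\mathbb{P}^1$. Since $\kappa\ne0$, the map to $([\phi_3:\phi_4],[-\eta_4:\eta_3])$ identifies it with the complement of the diagonal in $\mathbb{P}^1\times\mathbb{P}^1$.

\emph{The closed strata $J=\{j\}$.} Take $j=4$ and normalize $\eta_1=\eta_2=0$. Now $\phi$ is a multiple of $\tau-\tau_4$, and $\phi_3\eta_3=\kappa$. Scaling to $\phi_3=1$ gives $\eta_3=\kappa$. The cubic $\psi$ has three prescribed values, and $\psi_4$ is free. So $Z_j:=Z_{0,\{j\}}\cong\mathbb{C}$.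

\emph{Betti numbers.} The four disjoint closed curves $Z_j$ have complement $Z_{0,\emptyset}$, and all strata have only even cohomology. The Gysin sequence gives $H^0(M)=\mathbb{Q}$, an exact sequence
\[
0\to\bigoplus_{j=1}^4\mathbb{Q}\,[Z_j]\to H^2(M)\to H^2(Z_{0,\emptyset})=\mathbb{Q}h\to0,
\]
and $H^j(M)=0$ for $j\neq0,2$. So $\dim H^2(M)=5$.

\emph{Generation.} On the open stratum $l_1^-$ maps isomorphically to the fiber of $Q$, and this gives $u_1|_{Z_{0,\emptyset}}=-h$ (Lemma~\ref{lem:h}). For the curves take $F=E^{\{j\}}(-1)$, of fiber degree $-2$ and Euler characteristic $0$. Then $K^0$ and $K^1$ have the same rank, and $\det\Lambda$ vanishes exactly on $Z_j$ by Lemma~\ref{lem:open}. So $c_1(K^1)-c_1(K^0)=\mu_j[Z_j]$ with $\mu_j\ge1$ the order of vanishing. We have $c_1(F)=u_4-2\omega$, $\alpha(F)=\alpha+u_j$ by Lemma~\ref{lem:mod}, and $\mathrm{ch}_2=\frac14(c_1^2+\Delta)$, so Lemma~\ref{lem:index} gives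
\[
c_1(K^0)-c_1(K^1)=c_1(F)'+\mathrm{ch}_2(F)''=u_4+\tfrac14\big(-4u_4-2(\alpha+u_j)\big)=-\tfrac12(\alpha+u_j).
\]
Thus $\mu_j[Z_j]=\frac12(\alpha+u_j)$. The five classes $\alpha,u_1,\dots,u_4$ span the five-dimensional space $H^2(M)$, so they form a basis. This is Theorem~\ref{thm:ring} for $k=4$.

\emph{Weights.} If the strata and their coordinates were algebraic, additivity would give $E(M;q)=(q^2+q)+4q$. But $E(M;q)=q^2+4q+1$ by Example~\ref{ex:small}. The term $q^2$ comes from $H^4_c(M)$, so $H^2_c(M)$ contributes $4q+1$, and by (W3) $H^2(M)$ has a four-dimensional part of weight $2$ and a one-dimensional part of weight $4$. The algebraic classes $u_j$ fill the part of weight $2$, so $\alpha$ survives in weight $4$. In particular $[Z_j]$ does not have weight $2$, and by (W2) the curve $Z_j$ is not algebraic.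

For general $k$, the stratum $Z_{b,J}$ will account for the monomials $\alpha^a\beta^bu_J$, and a degeneracy locus formula replaces the determinant.

\section{The strata and the cohomology ring}\label{sec:strata}

Fix $b\ge0$ and $J\subseteq[k]$ with $s=|J|\le n=n_b$, and put $Z=Z_{b,J}$ and $\delta=2b+s$. Note that $\delta+n-s=d$.

\begin{proposition}\label{prop:strata}
$Z$ is a nonempty connected locally closed complex submanifold of $M$ of codimension $\delta$. The map $\rho\mapsto[\phi]$ makes it a locally trivial $\mathbb{C}^d$-bundle over $\mathbb{P}\{\phi\in H^0(\mathcal{O}(n)):\phi(\tau_j)=0\text{ for }j\in J\}\cong\mathbb{P}^{n-s}$.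
\end{proposition}

\begin{proof}
\emph{A model.} Since $k-s\ge k-n=2b+3$, we can write $[k]\setminus J=I_0\sqcup I_1$ with $|I_0|=2b+2$ and $|I_1|=n-s+1\ge1$. Normalize as in \S\ref{ss:coord}. The polynomial $\phi$ has degree at most $n$ and vanishes on $J$; as $|J\cup I_1|=n+1$, it is determined by an arbitrary vector $(\phi_i)_{i\in I_1}$. Condition \eqref{eq:kappa} becomes $\sum_{i\in I_1}\phi_i\eta_i=\kappa$, and it forces $\phi\ne0$. The polynomial $\psi$ has degree at most $2b+k-1$ and prescribed values at the $k-s$ points of $I_0\cup I_1$, so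
\[
\psi=\psi^0(\phi,\eta)+\psi^1\prod_{i\notin J}(\tau-\tau_i),
\]
where $\psi^0$ is the interpolation polynomial of degree at most $k-s-1\le2b+k-1$ and $\psi^1$ is an arbitrary polynomial of degree at most $2b+s-1$, that is, $\psi^1\in\mathbb{C}^\delta$. By \eqref{eq:slope}, $\psi^0(c\phi,c^{-1}\eta)=c^{-1}\psi^0(\phi,\eta)$. Hence $Z$ is in bijection with
\[
Y=\Big\{(\phi,\eta,\psi^1)\in\mathbb{C}^{I_1}\times\mathbb{C}^{I_1}\times\mathbb{C}^\delta\ :\ \sum_{i\in I_1}\phi_i\eta_i=\kappa\Big\}\Big/\mathbb{C}^*,
\]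
where $c$ acts by $(c\phi,c^{-1}\eta,c^{-1}\psi^1)$. Over the chart $\phi_{i_0}\ne0$ of $\mathbb{P}^{n-s}$ we normalize $\phi_{i_0}=1$ and solve for $\eta_{i_0}$, and $Y$ becomes the product of the chart with $\mathbb{C}^{n-s}\times\mathbb{C}^\delta=\mathbb{C}^d$. So $Y$ is a locally trivial $\mathbb{C}^d$-bundle over $\mathbb{P}^{n-s}$, a connected complex manifold of dimension $d+n-s=2d-\delta$.

It remains to compare complex structures. By Lemma~\ref{lem:open}, $Z$ is a closed analytic subset of an open set; give it the reduced structure. We show that $Y\to Z$ is an isomorphism of complex spaces. Then $Z$ is smooth, hence a submanifold, of codimension $\delta$ because $M$ has pure dimension $2d$.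

\emph{$Y\to Z$ is holomorphic.} Each chart of $Y$ carries a holomorphic family of connections \eqref{eq:matrix} on the fixed bundle $V_b$. Solutions of linear differential equations depend holomorphically on parameters, so the monodromy in the standard frame at $*$ is a holomorphic map from the chart to $X$. Its composite with $X\to M$ has image in $Z$.

\emph{$Z\to Y$ is holomorphic.} On $Z$ we have $h^0(E_\rho(-b-1))=1$, so by Grauert's theorem $L_0=\mathrm{pr}_*\big(E(-b-1)|_{Z\times\mathbb{P}^1}\big)$ is a line bundle, and $L_0\boxtimes\mathcal{O}(b+1)\to E|_{Z\times\mathbb{P}^1}$ restricts on each fiber to the inclusion of $L$. The quotient is fiberwise $\mathcal{O}(-b)$, so there is a line bundle $Q_0$ on $Z$ and an exact sequence of bundles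
\begin{equation}\label{eq:ext}
0\to L_0\boxtimes\mathcal{O}(b+1)\to E|_{Z\times\mathbb{P}^1}\to Q_0\boxtimes\mathcal{O}(-b)\to0 .
\end{equation}
Let $Z'\subseteq Z$ be a Stein open set on which $L_0$ and $Q_0$ are trivial. The class of \eqref{eq:ext} over $Z'$ lies in $H^1(Z'\times\mathbb{P}^1,\mathcal{O}\boxtimes\mathcal{O}(2b+1))$. This group vanishes by the Leray spectral sequence: $R^1\mathrm{pr}_*=0$ because $H^1(\mathbb{P}^1,\mathcal{O}(2b+1))=0$, and $H^1(Z',\mathrm{pr}_*)=0$ by Cartan's Theorem B, which says that coherent sheaves on a Stein space have no higher cohomology. So $E|_{Z'\times\mathbb{P}^1}\cong\mathcal{O}\boxtimes V_b$, and the relative connection takes the form \eqref{eq:matrix} with the $\theta_i$ and the coefficients of $\phi,\psi$ holomorphic on $Z'$. For $i\notin J$ the slope $\eta_i$ is holomorphic because $l_i^-$ is a holomorphic line subbundle nowhere equal to the span of $(1,0)$. The normalizing $f$ is linear in the slopes, so the normalized data $\phi$, $\eta$, $\psi$ and $\psi^1$ are holomorphic.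
\end{proof}

The fibers are contractible, so $H^*(Z)=\mathbb{Q}[h]/(h^{n-s+1})$, where $h$ is the pullback of $c_1(\mathcal{O}_{\mathbb{P}^{n-s}}(1))$. To show that $\mathcal{T}$ is all of $H^*(M)$ we need two facts about each stratum: its cohomology is tautological, and so is its fundamental class.

\begin{lemma}\label{lem:h}
For $i\notin J$ we have $u_i|_Z=-h$. In particular $\mathcal{T}\to H^*(Z)$ is surjective.
\end{lemma}

\begin{proof}
In the notation of \eqref{eq:ext}, $\phi$ is a section of $L_0^{-1}Q_0\boxtimes\mathcal{O}(n)$ that is nonzero on each fiber. So it embeds $L_0Q_0^{-1}$ in $H^0(\mathcal{O}(n))\otimes\mathcal{O}_Z$ as the line spanned by $\phi$, which is the pullback of $\mathcal{O}_{\mathbb{P}^{n-s}}(-1)$. Thus $h=c_1(Q_0)-c_1(L_0)$. For $i\notin J$ the lines $L_{\tau_i}$ and $l_i^-$ are complementary, so $l_i^-|_Z\cong Q_0$ and $L_0\cong(E|_{Z\times\tau_i})/l_i^-\cong l_i^+|_Z$. Hence $u_i|_Z=c_1(L_0)-c_1(Q_0)$. Such an $i$ exists because $s\le n<k$.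
\end{proof}

We recall the Gysin formalism. For a closed complex submanifold $\iota\colon Z\hookrightarrow U$ of codimension $\delta$, the Thom isomorphism $H^{j-2\delta}(Z)\cong H^j_Z(U)$ is $H^*(U)$-linear and sends $1$ to the Thom class. Its composite with $H^j_Z(U)\to H^j(U)$ is $\iota_*$. We write $[Z]=\iota_*1$, so that $\iota_*\iota^*\kappa=\kappa\,[Z]$. A proper holomorphic map of complex manifolds has a pushforward in cohomology, defined through Borel--Moore homology. It is functorial, satisfies the projection formula, and is $\iota_*$ for a closed embedding.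

\begin{lemma}\label{lem:thom}
Let $U=U_{b,s}$ and form $K^0,K^1$ with $F=E^J(-b-1)$. Then $c_\delta(K^1-K^0)|_U=\mu_Z[Z]$ in $H^{2\delta}(U)$ with $\mu_Z$ a positive integer. In particular $[Z]$ is the restriction of a class in $\mathcal{T}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:open}, $Z$ is the locus in $U$ where $\Lambda$ has a kernel, and the kernel is a line there. We know this only as a statement about sets, so we replace $Z$ by the zero set of a section of a bundle and show that the multiplicity is positive. Let $r_0\ge1$ and $r_1$ be the ranks of $K^0$ and $K^1$. Then $r_0-r_1=\chi(F_\rho)=(1-s-2b-2)+2=1-\delta$. Let $\varpi\colon\mathbf{P}\to U$ be the bundle of lines in $K^0|_U$, with tautological line bundle $\mathcal{O}(-1)\subseteq\varpi^*K^0$ and $\zeta=c_1(\mathcal{O}(1))$. The composite $\mathcal{O}(-1)\to\varpi^*K^0\to\varpi^*K^1$ is a holomorphic section $\tilde\Lambda$ of $\varpi^*K^1\otimes\mathcal{O}(1)$. Since $\Lambda|_Z$ has constant rank, $\ker\Lambda|_Z$ is a holomorphic line subbundle, and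 the zero set $\tilde Z$ of $\tilde\Lambda$ is the image of the corresponding section of $\mathbf{P}|_Z$. So $\tilde Z$ is a connected closed submanifold of $\mathbf{P}$ mapping isomorphically to $Z$, and its codimension is $(2d+r_0-1)-(2d-\delta)=r_1$, the rank of the bundle.

The pullback under $\tilde\Lambda$ of the Thom class of the zero section is a class $e(\tilde\Lambda)\in H^{2r_1}_{\tilde Z}(\mathbf{P})$ with image $c_{r_1}(\varpi^*K^1\otimes\mathcal{O}(1))$ in $H^{2r_1}(\mathbf{P})$. As $\tilde Z$ is connected, $H^{2r_1}_{\tilde Z}(\mathbf{P})\cong H^0(\tilde Z)=\mathbb{Q}$, so $e(\tilde\Lambda)$ is $\mu_Z$ times the Thom class of $\tilde Z$. To compute $\mu_Z$, restrict to a small holomorphic ball $\mathbf{B}$ of dimension $r_1$ that meets $\tilde Z$ transversally in a single point. The Thom class of $\tilde Z$ restricts to the positive generator of the cohomology of $\mathbf{B}$ supported at the point. In a trivialization, $\tilde\Lambda|_{\mathbf{B}}$ is a holomorphic map $(\mathbb{C}^{r_1},0)\to(\mathbb{C}^{r_1},0)$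 with an isolated zero, and $\mu_Z$ is its local degree, which is a positive integer.

Now push forward. By functoriality $\varpi_*[\tilde Z]=[Z]$. The bundle $\varpi^*K^0/\mathcal{O}(-1)$ has rank $r_0-1$ and total Chern class $\varpi^*c(K^0)/(1-\zeta)$. Under $\varpi_*$ its Chern classes of degree below $r_0-1$ go to $0$, and the top one, which restricts to $\zeta^{r_0-1}$ on a fiber, goes to $1$. So $\sum_i\varpi_*\zeta^i=c(K^0)^{-1}$, with $\varpi_*\zeta^i$ the component of degree $i-r_0+1$. Therefore
\[
\mu_Z[Z]=\varpi_*c_{r_1}(\varpi^*K^1\otimes\mathcal{O}(1))=\sum_ic_{r_1-i}(K^1)\,\varpi_*\zeta^i=c_{r_1-r_0+1}(K^1-K^0)=c_\delta(K^1-K^0)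
\]
on $U$. This class comes from $\mathcal{T}$ by the remark after Lemma~\ref{lem:index}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ring}]
Order the pairs $(b,s)$ with $0\le b\le d/2$ and $0\le s\le n_b$ lexicographically. The sets $U_{b,s}$ increase, $U_{b,n_b}=M^{(\le b)}$, and the last one is $M$. Let $U=U_{b,s}$, let $U'$ be the preceding set (empty at the start), and let $\delta=2b+s$. By Lemma~\ref{lem:open} and Proposition~\ref{prop:strata}, $U\setminus U'$ is the disjoint union of the closed submanifolds $Z_{b,J}$, $|J|=s$, of codimension $\delta$. So $H^j_{U\setminus U'}(U)=\bigoplus_JH^{j-2\delta}(Z_{b,J})$, which vanishes for odd $j$. By induction $U'$ has no odd cohomology. The long exact sequence with supports shows that $U$ has none either, and that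
\begin{equation}\label{eq:gysin}
0\to\bigoplus_{|J|=s}H^{2e-2\delta}(Z_{b,J})\xrightarrow{\ \iota_*\ }H^{2e}(U)\to H^{2e}(U')\to0
\end{equation}
is exact.

\emph{Generation.} Assume that $\mathcal{T}\to H^*(U')$ is surjective. The image of $\mathcal{T}$ in $H^*(U)$ is a subring that surjects onto $H^*(U')$. The kernel of restriction is spanned by the classes $\iota_*(h^a)=(-u_i)^a[Z_{b,J}]$ with $i\notin J$ (Lemma~\ref{lem:h}), and these lie in the subring by Lemma~\ref{lem:thom}. So $\mathcal{T}\to H^*(U)$ is surjective. By induction $H^*(M)=\mathcal{T}$, and the monomials $\alpha^a\beta^bu_B$ span $H^*(M)$.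

\emph{Dimensions.} By \eqref{eq:gysin}, the stratum $Z_{b,J}$ contributes $1$ to $\dim H^{2e}(M)$ if $\delta\le e\le\delta+n_b-|J|=d$, and $0$ otherwise. Conversely, if $2b+|J|\le e\le d$, then $|J|\le d-2b=n_b$, so the stratum occurs. Hence $H^{2e}(M)=0$ for $e>d$, and for $e\le d$
\[
\dim H^{2e}(M)=\#\{(b,J):2b+|J|\le e\}=\#\{(a,b,B):a+2b+|B|=e\}.
\]
A spanning set whose size is the dimension is a basis. The ring in the theorem surjects onto $H^*(M)$ and is spanned by the same monomials, so the surjection is an isomorphism.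
\end{proof}

This proof uses $x_i\ne1$, to have eigenlines and (L2), and genericity, to have a free action, $\phi\ne0$ and hence finitely many types. It does not use $m\ge1$.

\section{Weights and sign changes}\label{sec:weights}

We prove Theorem~\ref{thm:weights}. If $d=0$, then $H^*(M)=\mathbb{Q}$ and there is nothing to prove. Let $d\ge1$. Then $u_1,\dots,u_k,\alpha$ is a basis of $H^2(M)$; write $\langle u\rangle$ for the span of the $u_j$.

\subsection{The weight filtration}

The line bundle $\ell_j^+\otimes(\ell_j^-)^{-1}$ on $X$ is algebraic and $\mathrm{PGL}_2$-equivariant, so it descends to an algebraic line bundle on $M$, with first Chern class $u_j$. By (W2), $\langle u\rangle$ is a sub-mixed Hodge structure of weight $2$ and type $(1,1)$. By (W4) and (W2), the quotient $H^2(M)/\langle u\rangle$ is $\mathbb{Q}(-r)$ with $r\in\{1,2\}$. The construction of $\alpha$ is transcendental and does not decide between the two values, so we turn to \eqref{eq:EM}; this is the only use of \eqref{eq:E}, and it needs $m\ge1$.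

Suppose $r=1$. Then $H^2(M)$ is pure of weight $2$. By Theorem~\ref{thm:ring} the cup product $\mathrm{Sym}^eH^2(M)\to H^{2e}(M)$ is surjective, so $H^{2e}(M)$ is pure of weight $2e$ by (W1). By (W3), $E(M;q)=\sum_{e\le d}\dim H^{2e}(M)\,q^{2d-e}$, which is divisible by $q^d$. In \eqref{eq:EM} the exponent $2d-n-2a$ is at least $n$, and it is $0$ only for $n=0$, $a=d$. So the constant term of $E(M;q)$ is $T_0(0)=1$, a contradiction since $d\ge1$. Hence $r=2$, $\mathrm{Gr}^W_2H^2(M)=\langle u\rangle$, and $\mathrm{Gr}^W_4H^2(M)=H^2(M)/\langle u\rangle$ is spanned by the nonzero image $\bar\alpha$ of $\alpha$.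

By (W1) the map $\mathrm{Sym}^e\mathrm{Gr}^WH^2(M)\to\mathrm{Gr}^WH^{2e}(M)$ is surjective. Since $u_i^2=\beta$, the elements $\bar\alpha^a\beta^bu_B$ with $a+2b+|B|=e$ span $\mathrm{Gr}^WH^{2e}(M)$, and each is homogeneous of weight $2(2a+2b+|B|)$. For $e\le d$ their number is $\dim H^{2e}(M)$, so they form a basis, and those of weight $2w$ form a basis of $\mathrm{Gr}^W_{2w}H^{2e}(M)$.

\subsection{The action on the classes $u_j$}

Let $y\in H_m$ and $S=S(y)$, and put $y_j=1$ for $j>m$. The map $\tilde\sigma\colon X\to X$, $g_j\mapsto y_jg_j$, commutes with conjugation and induces an algebraic automorphism $\sigma$ of $M$. By (W1), $\sigma^*$ acts on $\mathrm{Gr}^WH^*(M)$ by a ring automorphism, so it is enough to find its effect on generators. For $j\in S$ we have $\xi_j^2=-1$, so $-\xi_j^{\pm1}=\xi_j^{\mp1}$, and the eigenline of $-g_j$ for $\xi_j^{\pm1}$ is the eigenline of $g_j$ for $\xi_j^{\mp1}$. Treating the superscript $\epsilon=\pm$ as a sign,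
\begin{equation}\label{eq:swap}
\tilde\sigma^*\ell_j^\epsilon=\ell_j^{\epsilon y_j}\qquad\text{for all }j .
\end{equation}
Hence $\sigma^*u_j=y_ju_j$ for all $j$.

\subsection{The action on $\bar\alpha$}

We have $\sigma^*\alpha=\alpha((\sigma\times1)^*E)$. The bundle $(\sigma\times1)^*E$ extends the family with monodromy $y_jg_j$, which differs from $\mathbb{L}$ by a rank one local system. We will see that after this twist is removed, it is an extension of $\mathbb{L}$ with exponents other than $\nu$. So we first measure how $\alpha(E^\mu)$ depends on $\mu$.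

\emph{Step 1: $\alpha(E^\mu)\equiv\alpha\bmod\langle u\rangle$ for every admissible $\mu$.} Two admissible systems differ by integers, so they are joined by steps that change one $\mu_j^\epsilon$ by $\pm1$. Let $\mu'$ arise from $\mu$ by replacing $\mu_j^\epsilon$ with $\mu_j^\epsilon+1$. If $e$ is the frame of exponent $\mu_j^\epsilon$, then $(\tau-\tau_j)e$ has exponent $\mu_j^\epsilon+1$. So $E^{\mu'}=\ker(E^\mu\to\iota_{j*}l_j^\epsilon)$ for the projection in \eqref{eq:fiber}, and Lemma~\ref{lem:mod} gives $\alpha(E^{\mu'})=\alpha(E^\mu)+v_j^\epsilon-v_j^{-\epsilon}=\alpha(E^\mu)+\epsilon u_j$.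

\emph{Step 2: $(\sigma\times1)^*E$ is some $E^\mu$ tensored by a line bundle.} Since $y\in H_m$, the number $|S|$ is even. By (L1), $\Theta=\mathcal{O}(-|S|/2)$ carries the logarithmic connection with residue $\frac12$ at $\tau_j$ for $j\in S$ and $0$ for $j\notin S$. Its local system $\mathbb{K}_y$ has monodromy $y_j$ along $\gamma_j$. The family $\tilde\sigma^*\mathbb{L}$ has monodromy $y_jg_j$, so $\tilde\sigma^*\mathbb{L}=\mathbb{L}\otimes\mathbb{K}_y$, equivariantly for $\mathrm{GL}_2$. Define
\[
\mu_j^\epsilon=\nu_j^{-\epsilon}-\tfrac12\quad(j\in S),\qquad\mu_j^\epsilon=\nu_j^\epsilon\quad(j\notin S).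
\]
This $\mu$ is admissible, because $e^{-2\pi i\mu_j^\epsilon}=-\xi_j^{-\epsilon}=\xi_j^\epsilon$ for $j\in S$. Both $\tilde\sigma^*\tilde E^\nu$ and $\tilde E^\mu\otimes\Theta$ extend $\mathbb{L}\otimes\mathbb{K}_y$ summand by summand near $\tau_j$. In the first, by \eqref{eq:swap}, the summand attached to $\ell_j^{\epsilon y_j}$ has exponent $\nu_j^\epsilon$, so the one attached to $\ell_j^\epsilon$ has exponent $\nu_j^{\epsilon y_j}$. In the second, the summand attached to $\ell_j^\epsilon$ has exponent $\mu_j^\epsilon+\frac12=\nu_j^{-\epsilon}$ for $j\in S$ and $\nu_j^\epsilon$ for $j\notin S$. The exponents agree, so $\tilde\sigma^*\tilde E^\nu=\tilde E^\mu\otimes\Theta$. Tensoring with $\tilde\sigma^*(\ell_k^-)^{-1}=(\ell_k^{-y_k})^{-1}$ and descending gives $(\sigma\times1)^*E=E^\mu\otimes(\mathcal{N}\boxtimes\Theta)$, where $\mathcal{N}$ is the line bundle on $M$ obtained from $\ell_k^-\otimes(\ell_k^{-y_k})^{-1}$, on which scalars act trivially.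

Since $\alpha(G)$ does not change under tensoring by a line bundle, $\sigma^*\alpha=\alpha(E^\mu)\equiv\alpha\bmod\langle u\rangle$. That is, $\sigma^*\bar\alpha=\bar\alpha$. This completes the proof of Theorem~\ref{thm:weights}, and with it that of Theorem~\ref{thm:main}.

\section{Positivity, nonvanishing and curious dualities}\label{sec:compl}

The sum in \eqref{eq:H} has signs. The monomial basis consists of eigenvectors of $H_m$, so the average can be computed by selecting monomials. By the argument that gave \eqref{eq:avg}, $\mathrm{Gr}^WH^*(\mathcal{M}_{\mathcal{C}},\mathcal{E}_A)$ is the $\chi_A|_{H_m}$-isotypic part of $\mathrm{Gr}^WH^*(M)$, and the invariant class $\bar\alpha$ acts on it by cup product.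

\begin{theorem}\label{thm:compl}
Let $A\subseteq[m]$, $r_A=\min(|A|,m-|A|)$, and define integers $N_A(n)\ge0$ by
\[
\sum_nN_A(n)x^n=\frac{(x^{|A|}+x^{m-|A|})(1+x)^{k-m}}{1-x^2}.
\]
\begin{enumerate}
\item[(1)] (Positive formula.) $H_c(\mathcal{M}_{\mathcal{C}},\mathcal{E}_A;q,t)=\sum_{n=0}^dN_A(n)\sum_{a=0}^{d-n}q^{2d-n-2a}t^{2(2d-n-a)}$ and $PH_c(\mathcal{M}_{\mathcal{C}},\mathcal{E}_A;q)=\sum_{n=0}^dN_A(n)q^{2d-n}$.
\item[(2)] (Nonvanishing.) $H^j_c(\mathcal{M}_{\mathcal{C}},\mathcal{E}_A)\ne0$ if and only if $j=2(2d-e)$ with $r_A\le e\le d$. In particular $H^*_c(\mathcal{M}_{\mathcal{C}},\mathcal{E}_A)=0$ if and only if $k=3$ and $A\ne\emptyset,[m]$.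
\item[(3)] (Curious Poincar\'e duality.) $H_c(\mathcal{M}_{\mathcal{C}},\mathcal{E}_A;\frac1{qt^2},t)=(qt)^{-2d}H_c(\mathcal{M}_{\mathcal{C}},\mathcal{E}_A;q,t)$.
\item[(4)] (Curious hard Lefschetz.) For $d\ge1$, $0\le l\le d$ and all $i$, cup product with $\bar\alpha^l$ is an isomorphism
\[
\mathrm{Gr}^W_{2(d-l)}H^{i-l}(\mathcal{M}_{\mathcal{C}},\mathcal{E}_A)\to\mathrm{Gr}^W_{2(d+l)}H^{i+l}(\mathcal{M}_{\mathcal{C}},\mathcal{E}_A).
\]
\item[(5)] (Ring.) As an $H_m$-algebra, $\mathrm{Gr}^WH^*(M)\cong\mathbb{Q}[\bar\alpha,u_1,\dots,u_k]/(u_i^2-u_j^2,\ \text{degree}>d)$, with $y\cdot u_j=y_ju_j$ for $j\le m$ and with $\bar\alpha$ and the $u_j$, $j>m$, invariant; for $d=0$ the ring is $\mathbb{Q}$.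
\end{enumerate}
\end{theorem}

\begin{proof}
By Theorem~\ref{thm:weights}, $H_m$ acts on $\bar\alpha^a\beta^bu_B$ through $\chi_{B\cap[m]}$. Two characters $\chi_A$ and $\chi_{A'}$ agree on the index two subgroup $H_m=\ker\chi_{[m]}$ if and only if $\chi_A\chi_{A'}\in\{1,\chi_{[m]}\}$, that is, $A'\in\{A,[m]\setminus A\}$; these two sets are different because $m\ge1$. So $\mathrm{Gr}^WH^*(\mathcal{M}_{\mathcal{C}},\mathcal{E}_A)$ has as a basis the monomials with $B\cap[m]\in\{A,[m]\setminus A\}$ and $a+2b+|B|\le d$. The number of such pairs $(b,B)$ with $2b+|B|=n$ is $N_A(n)$.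

(1) As in the proof of Theorem~\ref{thm:main}, a monomial with $2b+|B|=n$ contributes $q^{2d-n-2a}t^{2(2d-n-a)}$, and it is pure if and only if $a=0$.

(2) An admissible $B$ has $|B|\ge r_A$, so a monomial of degree $2e$ needs $r_A\le e\le d$. For such $e$ take $\bar\alpha^{e-r_A}u_B$ with $B$ a set of size $r_A$ among $A$ and $[m]\setminus A$. All cohomology vanishes if and only if $r_A>d$. Then $k-3<r_A\le m/2\le k/2$, so $k\le5$. For $k=5$ we have $r_A\le2=d$. For $k=4$, $r_A\ge2$ forces $m=k=4$, which \eqref{eq:generic} excludes. For $k=3$, $r_A>0$ means $A\ne\emptyset,[m]$.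

(3) Under $q\mapsto1/(qt^2)$ the term of (1) with indices $(n,a)$ becomes $q^{-(2d-n-2a)}t^{2a}$. With $a'=d-n-a$ this is $q^{-n-2a'}t^{2(d-n-a')}$, which is $(qt)^{-2d}$ times the term with indices $(n,a')$. The map $a\mapsto a'$ permutes $\{0,\dots,d-n\}$.

(4) The monomial $\bar\alpha^a\beta^bu_B$ with $n=2b+|B|$ has weight $2(2a+n)$ and degree $2(a+n)$, and multiplication by $\bar\alpha^l$ raises the weight by $4l$ and the degree by $2l$. If $2a+n=d-l$, then $(a+l)+n=d-a\le d$, so $\bar\alpha^{a+l}\beta^bu_B$ is again a basis monomial. Conversely, if $2a'+n=d+l$ and $a'+n\le d$, then $a'\ge l$. So $\bar\alpha^l$ induces a bijection between the monomial bases in weights $2(d-l)$ and $2(d+l)$ that preserves $B$.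

(5) The ring on the right surjects onto $\mathrm{Gr}^WH^*(M)$ and is spanned by monomials whose images form a basis. The action is that of Theorem~\ref{thm:weights}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Del}
Deligne, Lecture Notes in Mathematics 163.

\bibitem{LS}
Emmanuel Letellier and Tommaso Scognamiglio, \emph{$\mathrm{PGL}_n(\mathbb{C})$-character stacks and Langlands duality over finite fields}, arXiv:2412.03234 (2024).

\end{thebibliography}
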